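\title{Distortion of circle diffeomorphisms is decided in class $C^2$}

\begin{abstract}
A diffeomorphism $f$ of the circle is $C^k$-distorted if the cyclic group that it generates is not quasi-isometrically embedded in $\mathrm{Diff}^k_+(\mathbb S^1)$, equipped with a maximal pseudometric. We show that for $r\ge 2$ a non-torsion $f\in\mathrm{Diff}^r_+(\mathbb S^1)$ is $C^s$-distorted for one $s$ with $2\le s\le r$ if and only if it is $C^s$-distorted for all such $s$, if and only if $\frac1n\operatorname{var}(\log Df^n)\to0$. The last condition holds when the rotation number is irrational, and for rational rotation number it is the vanishing of an explicit series. Consequently, for no $k\ge2$ is there a diffeomorphism that is $C^k$-distorted and $C^{k+1}$-undistorted, whereas for $k=1$ there is a smooth one. The main tool bounds the length of a diffeomorphism by the number of intervals on which its nonlinearity is bounded.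
\end{abstract}

\section{Introduction}

\subsection{Distortion in topological groups}

Let $G$ be a topological group with identity $e$. A pseudometric $d$ on $G$ is \emph{right-invariant} if $d(gh,g'h)=d(g,g')$ for all $g,g',h$. It is \emph{maximal} if it is continuous and right-invariant, and if for every continuous right-invariant pseudometric $d'$ on $G$ there are constants $K,C$ with $d'\le K\,d+C$. The model is the word metric of a finitely generated discrete group: it is maximal because $d'(g,e)$ is at most the word length of $g$ times the largest value of $d'(\cdot,e)$ on the generators. Any two maximal pseudometrics are bounded by affine functions of each other, so a group that has one has a well-defined large-scale geometry.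

A map $\iota:(X,d_X)\to(Y,d_Y)$ is a \emph{quasi-isometric embedding} if $K^{-1}d_X(x,x')-C\le d_Y(\iota x,\iota x')\le K\,d_X(x,x')+C$ for some constants $K\ge1$ and $C$. Let $d$ be a maximal pseudometric on $G$. Following Mann and Rosendal, we call $f\in G$ \emph{distorted} if the inclusion $\langle f\rangle\hookrightarrow G$ is not a quasi-isometric embedding, where $\langle f\rangle$ carries a right-invariant word metric and $G$ carries $d$; otherwise $f$ is \emph{undistorted}. The choice of $d$ does not matter, by the previous paragraph.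

It is convenient to measure distances from the identity. A \emph{length} on $G$ is a function $L:G\to[0,\infty)$ with $L(e)=0$, $L(g^{-1})=L(g)$ and $L(gh)\le L(g)+L(h)$. The formulas $L(g)=d(g,e)$ and $d(g,h)=L(gh^{-1})$ give a bijection between continuous right-invariant pseudometrics and continuous lengths. The sequence $L(f^n)$ is subadditive, so by Fekete's lemma
\[
\tau_L(f):=\lim_{n\to\infty}\frac{L(f^n)}{n}=\inf_{n\ge1}\frac{L(f^n)}{n}
\]
exists. We have $\tau_L(f^q)=q\,\tau_L(f)$ for $q\ge1$, and $\tau_L(hfh^{-1})=\tau_L(f)$ because $L(hf^nh^{-1})$ and $L(f^n)$ differ by at most $2L(h)$. The following criterion is known; we include its short proof.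

\begin{lemma}\label{lem:criterion}
Let $L$ be the length of a maximal pseudometric on $G$. Torsion elements are undistorted. A non-torsion element $f$ is distorted if and only if $\tau_L(f)=0$, if and only if $\tau_{L'}(f)=0$ for every continuous length $L'$ on $G$.
\end{lemma}

\begin{proof}
If $\langle f\rangle$ is finite, both metrics are bounded on it and the inclusion is a quasi-isometric embedding. If $\langle f\rangle\cong\mathbb Z$, its word metrics are bi-Lipschitz equivalent to $|m-n|$, and $L(f^n)\le|n|L(f)$. So $f$ is undistorted if and only if $L(f^n)\ge|n|/K-C$ for some $K,C$. This inequality gives $\tau_L(f)\ge1/K$; conversely $L(f^n)\ge\tau_L(f)|n|$, since $\tau_L(f)$ is an infimum. Finally $L'\le KL+C$ gives $\tau_{L'}(f)\le K\tau_L(f)$.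
\end{proof}

\subsection{The question}

Let $\mathbb S^1=\mathbb R/\mathbb Z$. For an integer $k\ge1$ let $\mathrm{Diff}^k_+(\mathbb S^1)$ be the Polish group of orientation-preserving $C^k$ diffeomorphisms with the $C^k$ topology. This group admits a maximal pseudometric; we take this fact as given. An element is called \emph{$C^k$-distorted} or \emph{$C^k$-undistorted} if it is distorted or undistorted in $\mathrm{Diff}^k_+(\mathbb S^1)$.

By Lemma~\ref{lem:criterion}, a non-torsion $f$ is $C^k$-undistorted exactly when some $C^k$-continuous length grows linearly along $f^n$. A $C^k$-continuous length restricts to a $C^{k+1}$-continuous length, so a $C^{k+1}$-distorted element is $C^k$-distorted. The problem is the converse, posed in \cite{Cohen}.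

\medskip
\noindent\textbf{Question.} \emph{Let $k\ge2$ be an integer. Is there $f\in\mathrm{Diff}^{k+1}_+(\mathbb S^1)$ that is $C^k$-distorted and $C^{k+1}$-undistorted?}
\medskip

One has reason to guess that there is, because each of the first three regularities comes with its own natural length. The chain rule reads
\begin{equation}\label{eq:cocycle}
\log D(gh)=(\log Dg)\circ h+\log Dh,\qquad \log D(g^{-1})=-(\log Dg)\circ g^{-1}.
\end{equation}
The supremum norm and the total variation of a function do not change under composition with a homeomorphism of the circle. Hence $\sup|\log Dg|$ is a continuous length on $\mathrm{Diff}^1_+(\mathbb S^1)$, and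
\[
V(g):=\operatorname{var}(\log Dg)=\int_{\mathbb S^1}|D\log Dg|\,dx
\]
is a continuous length on $\mathrm{Diff}^s_+(\mathbb S^1)$ for every $s\ge2$. The length $V$ does detect something that no $C^1$-continuous length detects: Example~\ref{ex:perturbed} is a smooth diffeomorphism that is $C^1$-distorted and $C^2$-undistorted. In class $C^3$ the Schwarzian derivative $\mathcal Sg=D^2\log Dg-\frac12(D\log Dg)^2$ satisfies $\mathcal S(gh)=(\mathcal Sg\circ h)(Dh)^2+\mathcal Sh$, as one sees by differentiating \eqref{eq:cocycle} twice. Therefore $\int|\mathcal Sg|^{1/2}\,dx$ is a continuous length on $\mathrm{Diff}^3_+(\mathbb S^1)$, and it is a natural candidate to separate $C^2$ from $C^3$. It does not, and neither does any other length.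

\subsection{Results}

For $f\in\mathrm{Diff}^2_+(\mathbb S^1)$ define the \emph{asymptotic variation}
\[
V_\infty(f):=\tau_V(f)=\lim_{n\to\infty}\frac1n\operatorname{var}(\log Df^n).
\]
The letters $r,s$ denote integers. Recall that the rotation number of $f$ is the class modulo $1$ of $\lim_n(\tilde f^n(x)-x)/n$ for a lift $\tilde f$ of $f$ to $\mathbb R$, and that it is rational if and only if some power $f^q$, $q\ge1$, has a fixed point.

\begin{theorem}\label{thm:A}
Let $r\ge2$ and let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$ satisfy $V_\infty(f)=0$. Then $\lim_n d(f^n,\mathrm{id})/n=0$ for every continuous right-invariant pseudometric $d$ on $\mathrm{Diff}^r_+(\mathbb S^1)$.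
\end{theorem}

\begin{theorem}\label{thm:B}
Let $r\ge2$ and let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$ be non-torsion. The following are equivalent:
\begin{enumerate}
\item[(1)] $f$ is $C^s$-distorted for some $2\le s\le r$;
\item[(2)] $f$ is $C^s$-distorted for every $2\le s\le r$;
\item[(3)] $V_\infty(f)=0$;
\item[(4)] the rotation number of $f$ is irrational; or it is rational and, with $g=f^q$ having fixed points, the function
\[
\kappa(z):=\sum_{l\in\mathbb Z}(D\log Dg)(g^lz)\,Dg^l(z)
\]
vanishes identically on $\mathbb S^1\setminus\mathrm{Fix}(g)$.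
\end{enumerate}
\end{theorem}

The series in (4) converges uniformly on compact subsets of $\mathbb S^1\setminus\mathrm{Fix}(g)$; see Section~\ref{sec:rational}. Torsion elements must be excluded because they have $V_\infty=0$ and are undistorted.

\begin{corollary}\label{cor:C}
For each $k\ge2$ there is no $f\in\mathrm{Diff}^{k+1}_+(\mathbb S^1)$ that is $C^k$-distorted and $C^{k+1}$-undistorted.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:B} and Corollary~\ref{cor:C} from Theorem~\ref{thm:A}]
If $f$ is $C^s$-distorted with $s\ge2$, Lemma~\ref{lem:criterion} applied to the continuous length $V$ gives $V_\infty(f)=0$; this is (1)$\Rightarrow$(3). If $V_\infty(f)=0$, Theorem~\ref{thm:A} in $\mathrm{Diff}^s_+(\mathbb S^1)$ and Lemma~\ref{lem:criterion} give (2), and (2) contains (1). For irrational rotation number, (3) holds by Lemma~\ref{lem:irrational}. For rational rotation number and any $q\ge1$ such that $g=f^q$ has a fixed point, $V_\infty(g)=qV_\infty(f)$, and $V_\infty(g)=0$ if and only if $\kappa\equiv0$ by Proposition~\ref{prop:formula}.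 This is (3)$\Leftrightarrow$(4). In the corollary, a $C^k$-distorted $f$ is non-torsion by Lemma~\ref{lem:criterion}, and (1)$\Rightarrow$(2) applies with $r=k+1$.
\end{proof}

\subsection{The method}

Theorem~\ref{thm:A} asks for an upper bound on an arbitrary continuous length $L$, about which we know only that it is at most $1$ near the identity. So we must write $f^n$ as a product of $o(n)$ diffeomorphisms that are $C^r$-close to the identity. The proof has three parts.

\emph{A length bound.} Suppose that near each point $x$ the diffeomorphism $F$ has bounded nonlinearity at scale $\ell(x)$, meaning that $\ell^j|D^j\log DF|\le1$ for $1\le j\le r-1$, and that $\ell$ is $1$-Lipschitz. About $\int dx/\ell$ intervals of this scale tile the circle. Proposition~\ref{prop:bound} says that $L(F)\le C\int dx/\ell$: each interval is built at bounded cost. The construction is a flow that passes the intervals one after another through a window of unit size (Section~\ref{sec:conveyor}).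

\emph{An interpolation principle for iterates.} For $F=f^n$ the scale $1/S_n$, where $S_n=\sum_{i<n}Df^i$, is admissible up to a constant. Since $\int S_n=n$, this recovers only $L(f^n)\le Cn$. But at scales comparable to $1/S_n$ the functions $\log Df^n$ form a precompact family in $C^{r-1}$, so wherever the oscillation of $\log Df^n$ is small, all its derivatives up to order $r-1$ are small (Lemma~\ref{lem:interpolation}). There the larger scale $1/(\varepsilon S_n)$ is admissible, and it costs only $\varepsilon n$. This is the reason why higher derivatives see nothing new.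

\emph{Dynamics.} The hypothesis $V_\infty(f)=0$ makes the oscillation small: everywhere along the denominators of the rotation number when it is irrational (Section~\ref{sec:irrational}), and on most of the mass of $S_n\,dx$ when it is rational (Section~\ref{sec:rational}).

\section{Four examples}\label{sec:examples}

We use the projective coordinate $u=\tan\pi x\in\mathbb R\cup\{\infty\}$, in which M\"obius maps are smooth diffeomorphisms of $\mathbb S^1$. The symbol $D$ always denotes the derivative in $x$. Since $dx=du/(\pi(1+u^2))$, a map $g$ with $u$-derivative $g'$ has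
\begin{equation}\label{eq:projective}
Dg=\frac{1+u^2}{1+g(u)^2}\,g'(u).
\end{equation}
Let $A_t$ be the M\"obius map $u\mapsto e^tu$; it is the flow of the field $\frac{\sin2\pi x}{2\pi}\partial_x$. A continuous length $L$ is bounded on compact sets. Hence $L$ is bounded on rotations, and subadditivity along the flow gives
\begin{equation}\label{eq:mobiuslength}
L(A_t)\le C(1+|t|),\qquad C=\max_{|t|\le1}L(A_t).
\end{equation}

\begin{example}[Rotations]
An irrational rotation is distorted in every regularity, because $L$ is bounded on its powers.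
\end{example}

\begin{example}[Hyperbolic fixed points]\label{ex:hyperbolic}
Let $f\in\mathrm{Diff}^2_+(\mathbb S^1)$ and $f(p)=p$. Since $\int Df^n=1$, the function $\log Df^n$ vanishes somewhere, and it equals $n\log Df(p)$ at $p$. So $V(f^n)\ge n|\log Df(p)|$ and $V_\infty(f)\ge|\log Df(p)|$.
\end{example}

\begin{example}[The parabolic translation]\label{ex:parabolic}
Let $P(u)=u+1$. Then $P^n=A_{\log n}PA_{\log n}^{-1}$, so \eqref{eq:mobiuslength} gives $L(P^n)\le L(P)+2C(1+\log n)$, and $P$ is distorted in every regularity.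
\end{example}

\begin{example}[A perturbed translation: $C^1$-distorted, $C^2$-undistorted]\label{ex:perturbed}
Let $\beta\ne\mathrm{id}$ be a $C^\infty$ diffeomorphism of $\mathbb R$ that is the identity outside $[\frac13,\frac23]$, and let $f(u)=\beta(u)+1$, $f(\infty)=\infty$. This is a $C^\infty$ diffeomorphism of the circle that agrees with $P$ near $\infty$. It satisfies $f(u)>u$ on $\mathbb R$, so it is non-torsion and its only fixed point is $\infty$.

\emph{It is $C^s$-undistorted for all $s\ge2$.} For $u\in[0,1]$ and $m,i\ge1$ we have $f^m(u)=\beta(u)+m$ and $f^{-i}(u)=u-i$. Let $n=m+i$. By \eqref{eq:cocycle} and \eqref{eq:projective}, on $[0,1]$,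
\begin{equation}\label{eq:perturbed}
\begin{split}
(\log Df^n)\circ f^{-i}&=\log Df^m-\log Df^{-i}\\
&=\log\beta'(u)-\log\bigl(1+(\beta(u)+m)^2\bigr)+\log\bigl(1+(u-i)^2\bigr).
\end{split}
\end{equation}
The last two terms are monotone on $[0,1]$, with variations
\[
\log\frac{1+(m+1)^2}{1+m^2}\le\frac{2m+1}{1+m^2}\le\frac3m,\qquad
\log\frac{1+i^2}{1+(i-1)^2}\le\frac{2i-1}{1+(i-1)^2}\le\frac4i,
\]
where we used $1+(i-1)^2\ge i^2/2$. The intervals $f^{-i}[0,1]=[-i,1-i]$ have disjoint interiors, so summing over $1\le i\le n-1$ gives $V(f^n)\ge(n-1)\operatorname{var}(\log\beta')-7\sum_{i<n}1/i$. Thus $V_\infty(f)\ge\operatorname{var}(\log\beta')>0$, and Lemma~\ref{lem:criterion} applies. Each fundamental domain contributes the same amount of variation; the function $\kappa$ of Theorem~\ref{thm:B} records this amount in general.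

\emph{It is $C^1$-distorted.} An orbit meets $[\frac13,\frac23]$ at most once. Hence $|f^i(u)-u|\le|i|+1$, and the $u$-derivative of $f^i$ is bounded uniformly in $i\in\mathbb Z$. From $1+u^2\le2(1+v^2)(1+(u-v)^2)$ and \eqref{eq:projective} we get $\sup Df^i\le C(1+i^2)$. So $\Theta_n=\sum_{i\in\mathbb Z}e^{-|i|/n}Df^i$ converges uniformly to a positive continuous function. Let $h_n\in\mathrm{Diff}^1_+(\mathbb S^1)$ fix $\infty$ and have derivative $\Theta_n/\int\Theta_n$. Since
\[
(\Theta_n\circ f)\,Df=\sum_{i}e^{-|i-1|/n}Df^i\in[e^{-1/n},e^{1/n}]\;\Theta_n ,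
\]
the map $f_n=h_nfh_n^{-1}$ fixes $\infty$ and has $|\log Df_n|\le1/n$. For fixed $m$ the maps $f_n^m$ fix $\infty$ and have $|\log Df_n^m|\le m/n$, so they tend to the identity in $C^1$. If $L$ is a continuous length on $\mathrm{Diff}^1_+(\mathbb S^1)$, then $L(f_n^m)\le1$ for large $n$, and $\tau_L(f)=\tau_L(f_n)\le1/m$. As $m$ is arbitrary, $\tau_L(f)=0$. So the restriction $k\ge2$ in Corollary~\ref{cor:C} is sharp.
\end{example}

\section{Conventions and elementary estimates}\label{sec:tools}

From now on $r\ge2$ and a continuous length $L$ on $\mathrm{Diff}^r_+(\mathbb S^1)$ are fixed, and $\tau=\tau_L$. Theorem~\ref{thm:A} is the statement that $V_\infty(f)=0$ implies $\tau(f)=0$. We identify circle maps with lifts to $\mathbb R$ where this is harmless, write $\|h\|_{C^r}=\max_{0\le j\le r}\sup|D^jh|$, and let $|x|$ denote the distance from $x\in\mathbb S^1$ to $0$, as well as $|E|$ the Lebesgue measure of a set $E$. By continuity there is $\eta_0>0$ such that $L(g)\le1$ whenever some lift has $\|g-\mathrm{id}\|_{C^r}<\eta_0$.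 The relation $a\asymp b$ means that $a/b$ lies between two positive constants. We fix a smooth function $\chi:\mathbb R\to[0,1]$ with $\chi=1$ on $[-1,1]$ and $\chi=0$ outside $[-2,2]$.

\subsection{Weighted chain rules}

Give $D^mv$, and also $D^mw/w$, the weight $m$. If each of these quantities is at most $B\theta^m$ in absolute value at some point, then a polynomial in them that is homogeneous of weight $j$ is at most $C\theta^j$ there, with $C$ depending on $B$ and the polynomial. Induction on $j$ shows that $D^j(e^v)=e^vQ_j(Dv,\dots,D^jv)$ and $D^j\log w=\tilde Q_j(Dw/w,\dots,D^jw/w)$ with universal polynomials of weight $j$. Moreover, for $G$ of class $C^r$ with $DG>0$, $v$ of class $C^{r-1}$ and $1\le j\le r-1$,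
\begin{equation}\label{eq:chain}
D^j(v\circ G)=\sum_{i=1}^j(D^iv\circ G)\,(DG)^i\,P_{j,i}\bigl(D\log DG,\dots,D^{j-i}\log DG\bigr),
\end{equation}
where $P_{j,i}$ is a universal polynomial of weight $j-i$. Indeed the derivative of the $i$-th term is $(D^{i+1}v\circ G)(DG)^{i+1}P_{j,i}+(D^iv\circ G)(DG)^i\bigl(i\,(D\log DG)P_{j,i}+DP_{j,i}\bigr)$, and differentiation raises the weight by one. We also use that if maps between intervals have derivatives of order $1,\dots,r$ bounded by $B$ and first derivative at least $1/B$, then their compositions and inverses have the same properties with a constant $C(B,r)$.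

The next lemma says that bounds relative to a slowly varying weight $w$ become absolute bounds in the coordinate $y$ with $dy=w\,dx$.

\begin{lemma}\label{lem:unit}
On an interval, let $w>0$ and $v$ be of class $C^{r-1}$ with $|D^jw|\le Bw^{j+1}$ and $|D^jv|\le Bw^j$ for $1\le j\le r-1$. Put $\partial=w^{-1}D$. Then $|\partial^jv|\le C(B,r)$ for $1\le j\le r-1$.
\end{lemma}

\begin{proof}
Put $b_m=w^{-m-1}D^mw$, so $|b_m|\le B$. Then $\partial b_m=b_{m+1}-(m+1)b_1b_m$ and $\partial(w^{-i}D^iv)=w^{-i-1}D^{i+1}v-i\,b_1w^{-i}D^iv$. By induction $\partial^jv=\sum_{i=1}^ja_{j,i}\,w^{-i}D^iv$, where $a_{j,i}$ is a universal polynomial in $b_1,\dots,b_{j-i}$.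
\end{proof}

\subsection{Diffeomorphisms of bounded length}

\begin{lemma}\label{lem:cheap}
For each $B\ge1$ there is $C=C(B,r,L)$ with the following properties.
\begin{enumerate}
\item[(a)] If some lift of $g$ has $\|g-\mathrm{id}\|_{C^r}\le B$ and $Dg\ge1/B$, then $L(g)\le C$.
\item[(b)] Let $v(t,x)\partial_x$, $0\le t\le T$, be a time-dependent vector field on the circle such that $D_x^jv$ is jointly continuous and bounded by $B$ for $0\le j\le r$. Then its flow map $\Gamma$ from time $0$ to time $T$ has $L(\Gamma)\le C(T+1)$.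
\end{enumerate}
The same holds on any circle $\mathbb R/c\mathbb Z$ with a continuous length on its group of $C^r$ diffeomorphisms.
\end{lemma}

\begin{proof}
(a) Let $h=g-\mathrm{id}$ and $g_t=\mathrm{id}+th$ for $0\le t\le1$. Then $Dg_t=(1-t)+tDg\ge1/B$, so $\|h\circ g_t^{-1}\|_{C^r}\le C'(B,r)$. We have $g_{t+1/m}\,g_t^{-1}=\mathrm{id}+\frac1m\,h\circ g_t^{-1}$. If $m>C'/\eta_0$, then $g$ is a product of $m$ such factors, each of length at most $1$.

(b) Let $\Gamma_t$ be the flow map from time $t_0$ to time $t\in[t_0,t_0+h]$, $h\le1$. Then $|\Gamma_t-\mathrm{id}|\le Bh$, and $\partial_tD\Gamma_t=(Dv\circ\Gamma_t)D\Gamma_t$ gives $|\log D\Gamma_t|\le Bh$. For $2\le j\le r$ we have $\partial_tD^j\Gamma_t=(Dv\circ\Gamma_t)D^j\Gamma_t+R_j$ and $D^j\Gamma_{t_0}=0$, where $R_j$ is a polynomial in $D^iv\circ\Gamma_t$ $(i\le j)$ and $D^l\Gamma_t$ $(1\le l<j)$. By induction on $j$, $R_j$ is bounded, and Gronwall's inequality gives $\|\Gamma_t-\mathrm{id}\|_{C^r}\le C'(B,r)h$. Cut $[0,T]$ into at most $T/h_0+1$ pieces of length at most $h_0$,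 where $h_0\le1$ and $C'h_0<\eta_0$.
\end{proof}

\begin{lemma}\label{lem:mobius}
Let $t\ge0$. There are universal constants $C_j$ such that
\[
|D^j\log DA_t(x)|\le C_j\,(e^{-t}+|x|)^{-j}\qquad(j\ge1).
\]
Moreover $\frac12e^t\le DA_t(x)\le e^t$ when $e^t|\tan\pi x|\le1$, and $V(A_t)=4t$.
\end{lemma}

\begin{proof}
By \eqref{eq:projective}, $DA_t=e^t/\mathcal A$ with $\mathcal A=\cos^2\pi x\,(1+e^{2t}\tan^2\pi x)=1+(e^{2t}-1)\sin^2\pi x$. The first form gives $\mathcal A\le2$ when $e^t|\tan\pi x|\le1$, the second gives $\mathcal A\ge1$. Also $\log DA_t$ decreases from $t$ at $x=0$ to $-t$ at $x=\frac12$ and increases back, so $V(A_t)=4t$. From $\mathcal A\ge1$ and $\mathcal A\ge e^{2t}\sin^2\pi x\ge4e^{2t}|x|^2$ we get $e^{2t}(e^{-t}+|x|)^2\le2+2e^{2t}|x|^2\le3\mathcal A$. Since $|D\mathcal A|\le2\pi^2e^{2t}|x|$, we have $|D\mathcal A|/\mathcal A\le C(e^{-t}+|x|)^{-1}$. For $j\ge2$, $|D^j\mathcal A|\le C_je^{2t}$ gives $|D^j\mathcal A|/\mathcal A\le3C_j(e^{-t}+|x|)^{-2}$, which is at most $C_j'(e^{-t}+|x|)^{-j}$ because $e^{-t}+|x|\le\frac32$.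 Now $D^j\log DA_t=-D^j\log\mathcal A$ has weight $j$ in the quantities $D^m\mathcal A/\mathcal A$.
\end{proof}

\section{The length bound}\label{sec:bound}

\begin{proposition}\label{prop:bound}
There is $C=C(r,L)$ such that the following holds. If $F\in\mathrm{Diff}^r_+(\mathbb S^1)$ and $\ell:\mathbb S^1\to(0,1]$ is $1$-Lipschitz with
\[
|D^j\log DF|\le\ell^{-j}\qquad(1\le j\le r-1),
\]
then $L(F)\le C\int_{\mathbb S^1}dx/\ell$.
\end{proposition}

For $F=A_t$, Lemma~\ref{lem:mobius} allows $\ell=c(e^{-t}+|x|)$ with a small $c=c(r)$, and $\int dx/\ell=\frac2c\log(1+\frac12e^t)\asymp1+t$. This agrees with \eqref{eq:mobiuslength}, and the order is attained by the length $V$. The intervals of scale $\ell$ shrink geometrically toward $0$ down to size $e^{-t}$, and in each unit of time the flow opens a bounded number of them.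

\begin{remark}
The Lipschitz condition cannot be dropped. The matrices $M_g(x)=\left(\begin{smallmatrix}Dg(x)&D\log Dg(x)\\0&1\end{smallmatrix}\right)$ satisfy $M_{gh}(x)=M_h(x)M_g(hx)$ and have operator norm at least $1$. So with $\Lambda(g)=\sup_x\log\|M_g(x)\|$, the function $\Lambda(g)+\Lambda(g^{-1})$ is a continuous length that dominates $\log\sup|D\log Dg|$. Let $F_0\ne\mathrm{id}$ be a smooth diffeomorphism of $\mathbb R$ supported in $[-1,1]$, and let $F_\sigma(x)=\sigma F_0(x/\sigma)$ near $0$ and $F_\sigma=\mathrm{id}$ elsewhere. Then $\int\max_j|D^j\log DF_\sigma|^{1/j}\,dx$ does not depend on $\sigma$, while the length above is at least $\log(c/\sigma)$.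
\end{remark}

The proof uses $1/\ell$ as the density of a new coordinate, so we first smooth it.

\begin{lemma}\label{lem:smoothing}
There are universal constants $C,C_j$ such that for every $1$-Lipschitz $\ell:\mathbb S^1\to(0,1]$ there is a $C^\infty$ function $\theta$ on $\mathbb S^1$ with $\ell^{-1}\le\theta\le C\ell^{-1}$ and $|D^j\theta|\le C_j\theta^{j+1}$ for all $j\ge1$.
\end{lemma}

\begin{proof}
Lift $\ell$ to $\mathbb R$ and put $\theta(x)=10\int_{\mathbb R}\ell(z)^{-2}\chi\bigl(8(x-z)/\ell(z)\bigr)dz$, a smooth periodic function. Where the integrand or one of its $x$-derivatives is nonzero, $|x-z|\le\ell(z)/4$. Then $\frac34\ell(z)\le\ell(x)\le\frac54\ell(z)$ and $|x-z|\le\ell(x)/3$. Each $x$-derivative produces a factor $8/\ell(z)\le10/\ell(x)$, so $|D^j\theta(x)|\le C_j\ell(x)^{-1-j}$ for $j\ge0$. If $|x-z|\le\ell(x)/16$, then $\frac{15}{16}\ell(x)\le\ell(z)\le\frac{17}{16}\ell(x)$ and $8|x-z|/\ell(z)\le\frac8{15}$, so the cutoff equals $1$. Hence $\theta(x)\ge10\cdot\frac18\cdot(\frac{16}{17})^2\ell(x)^{-1}\ge\ell(x)^{-1}$,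 and $\ell^{-1-j}\le\theta^{j+1}$.
\end{proof}

In the coordinate $y$ with $dy=\theta\,dx$, the circle has length $\int\theta$ and, by Lemma~\ref{lem:unit}, $\log DF$ has bounded derivatives. Section~\ref{sec:conveyor} treats the corresponding problem on an interval, and Section~\ref{sec:reduction} reduces the circle to the interval.

\section{The conveyor flow}\label{sec:conveyor}

Let $J=[\frac18,\frac78]\subset\mathbb S^1$.

\begin{lemma}\label{lem:conveyor}
For each $B\ge1$ there is $C=C(B,r,L)$ such that the following holds. Let $T\ge2$ and let $K_0,K_1:[0,T]\to J$ be increasing $C^r$ diffeomorphisms with $K_i'=\frac1{32}$ on $[0,1]\cup[T-1,T]$ and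
\[
\bigl|(\log K_i')^{(j)}\bigr|\le B\qquad(1\le j\le r-1,\ i=0,1).
\]
Let $H$ equal $K_1K_0^{-1}$ on $J$ and the identity outside $J$. Then $H\in\mathrm{Diff}^r_+(\mathbb S^1)$ and $L(H)\le CT$.
\end{lemma}

The hypotheses let $K_i'$ vary by factors exponential in $T$, so Lemma~\ref{lem:cheap}(a) gives no uniform bound. We shall instead realize each $K_i$, up to fixed changes of coordinates, as the time-$T$ map of a field that is bounded in $C^r$.

\subsection{The idea: a sharp window}

Extend $K=K_i$ to $\mathbb R$ affinely with slope $\frac1{32}$ and let $\Phi=\log K'$. For $0\le t\le T$ define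
\[
w_t(y)=\frac{K(y)-K(t)}{K'(t)}\quad(y\le t),\qquad w_t(y)=y-t\quad(y\ge t).
\]
To the left of $t$ the map $K$ has been applied, normalized to send $t$ to $0$ with slope $1$; to the right of $t$ nothing has been done yet. We have $w_0=\mathrm{id}$ and $w_T=32(K-\frac78)$. For $y<t$ we compute $\partial_tw_t(y)=-1-\Phi'(t)\,w_t(y)$, and for $y>t$ we have $\partial_tw_t(y)=-1$. So $w_t$ is the flow of
\[
v_t(w)=-1-\Phi'(t)\min(w,0).
\]
The line moves to the left at unit speed through the point $w=0$, and the part that has passed is rescaled at the bounded rate $-\Phi'(t)$. However wild $K'$ is, the field has bounded coefficients. Two defects remain: the field has a corner at $w=0$, and it lives on the line, where it grows linearly. The proof spreads the corner over a window of unit length (Figure~\ref{fig:conveyor}) and then compactifies the line.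

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,2) -- (10.5,2) node[right] {$y$};
\draw (1,1.9) -- (1,2.1) node[above] {$0$};
\draw (5.2,1.9) -- (5.2,2.1) node[above] {$t-1$};
\draw (7,1.9) -- (7,2.1) node[above] {$t$};
\draw (9.6,1.9) -- (9.6,2.1) node[above] {$T$};
\draw[->] (0,0) -- (10.5,0) node[right] {$w$};
\draw (4.6,0.1) -- (4.6,-0.1) node[below] {$w_t(t-1)$};
\draw (7,0.1) -- (7,-0.1) node[below] {$0$};
\draw[dashed,->] (5.2,1.85) -- (4.63,0.15);
\draw[dashed,->] (7,1.85) -- (7,0.15);
\node[align=center] at (2.3,1) {finished\\ $v_t=a(t)w+b(t)$};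
\node at (6,1) {window};
\node[align=center] at (8.8,1) {untouched\\ $v_t=-1$};
\end{tikzpicture}
\caption{The conveyor at time $t$. The map $w_t$ is a translation on $y\ge t$ and an affine image of $K$ on $y\le t-1$. The field $v_t$ that generates the family $w_t$ is affine outside the image of the window $[t-1,t]$.}
\label{fig:conveyor}
\end{figure}

\subsection{Proof of Lemma~\ref{lem:conveyor}}

The maps $K_0,K_1$ agree on $[0,1]\cup[T-1,T]$, having the same slope and the same values at $0$ and $T$. So $H$ is the identity near the endpoints of $J$, and $H$ is $C^r$. The extensions of $K_0$ and $K_1$ agree outside $[0,T]$. Fix $i$ and write $K,\Phi$ as above. Then $\Phi\in C^{r-1}(\mathbb R)$ and $\Phi'=0$ outside $[1,T-1]$. Constants $C$ depend only on $B,r,L$.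

\medskip\noindent\emph{The flow on the line.} Fix a smooth nonincreasing $\rho:\mathbb R\to[0,1]$ with $\rho=1$ on $(-\infty,-1]$ and $\rho=0$ on $[0,\infty)$; the sharp window corresponds to the indicator function of $(-\infty,0)$. For $t\in[0,T]$ put
\[
g_t(y)=-\int_y^t\rho(z-t)\Phi'(z)\,dz,\qquad w_t(y)=\int_t^ye^{g_t(z)}\,dz .
\]
Then $\partial_yg_t=\rho(y-t)\Phi'(y)$, so $g_t$ is $C^{r-1}$, constant for $y\le0$ and zero for $y\ge t$. Hence $w_t$ is a $C^r$ diffeomorphism of $\mathbb R$, and $w_t^{-1}(w)$ is jointly continuous in $(t,w)$ by the implicit function theorem. At $t=0$ the product $\rho(z)\Phi'(z)$ vanishes identically, so $w_0=\mathrm{id}$. At $t=T$ we have $\rho(z-T)=1$ wherever $\Phi'(z)\ne0$, so $g_T=\Phi-\Phi(T)$, $e^{g_T}=32K'$ and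
\begin{equation}\label{eq:wT}
w_T(y)=32\bigl(K(y)-\tfrac78\bigr).
\end{equation}
Define $v_t$ by $\partial_tw_t(y)=v_t(w_t(y))$. Since $\rho(0)=0$ and $g_t(t)=0$,
\begin{equation}\label{eq:dt}
\partial_tg_t(y)=\int_y^t\rho'(z-t)\Phi'(z)\,dz,\qquad
\partial_tw_t(y)=-1+\int_t^ye^{g_t}\,\partial_tg_t\,dz .
\end{equation}
As $\int|\rho'|=1$, we have $|\partial_tg_t|\le B$ everywhere; also $|g_t|\le B$ on the window $[t-1,t]$, so $-e^B\le w_t(t-1)\le-e^{-B}$.

For $y\ge t$ we have $w_t(y)=y-t$, so $v_t(w)=-1$ for $w\ge0$. For $y\le t-1$ the function $\partial_tg_t(y)$ equals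
\[
a(t):=\int_{t-1}^t\rho'(z-t)\Phi'(z)\,dz ,
\]
so \eqref{eq:dt} gives $\partial_tw_t(y)=(\partial_tw_t)(t-1)+a(t)\bigl(w_t(y)-w_t(t-1)\bigr)$. Thus $v_t(w)=a(t)w+b(t)$ for $w\le w_t(t-1)$, where $a$ and $b(t)=(\partial_tw_t)(t-1)-a(t)w_t(t-1)$ are continuous and bounded by $C$.

For the regularity in the window, differentiate $v_t(w_t(y))=\partial_tw_t(y)$ in $y$ and cancel $e^{g_t}$. With $w=w_t(y)$ and $\partial_w=e^{-g_t}\partial_y$ this gives
\[
\partial_wv_t=\partial_tg_t(y),\qquad\partial_w^2v_t=-e^{-g_t(y)}\rho'(y-t)\Phi'(y).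
\]
No derivative is lost: the time derivative falls on $\rho$ and not on $\Phi'$. For $2\le j\le r$, $\partial_w^jv_t=(e^{-g_t}\partial_y)^{j-2}\partial_w^2v_t$ vanishes outside the window and is a polynomial in $e^{-g_t}$, derivatives of $\rho$, and $\Phi',\dots,\Phi^{(j-1)}$. So $\partial_w^jv_t$ is jointly continuous in $(t,w)$ and bounded by $C$ for $1\le j\le r$. Since $v_t(0)=-1$, also $|v_t(w)|\le1+B|w|$.

\medskip\noindent\emph{Compactification.} Near $+\infty$ the field is a translation and near $-\infty$ it is affine with the variable rate $a(t)$, so the two ends do not fit together at one point at infinity. We add a point at each end and join them by an extra arc. On that arc the flows for $i=0$ and $i=1$ must end up equal, so the field there should depend on $\Phi$ as little as possible. We choose the coordinate at $-\infty$ so that the term $b(t)$ vanishes to high order and can be continued by zero.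

Let $\lambda=1/(r+1)$ and fix an increasing $C^\infty$ diffeomorphism $Q:\mathbb R\to(-1,1)$ with $Q(w)=1-e^{-w}$ for $w\ge1$ and $Q(w)=-1+|w|^{-\lambda}$ for $w\le-2$; it exists because $-1+2^{-\lambda}<1-e^{-1}$. Let $X_t=(Q'v_t)\circ Q^{-1}$ be the push-forward of $v_t$, a field on $(-1,1)\ni z$. For $w\ge1$ we get $X_t=-e^{-w}=z-1$. Let $C_0=\max(2,e^B)$. For $w\le-C_0$ put $\zeta=z+1=|w|^{-\lambda}$; from $d\zeta/dw=\lambda|w|^{-\lambda-1}$ and $v_t=-a|w|+b$ we get
\[
X_t=-\lambda a(t)\,\zeta+\lambda b(t)\,\zeta^{1+1/\lambda}=-\lambda a(t)\,\zeta+\lambda b(t)\,\zeta^{r+2}.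
\]
On the compact range $-C_0\le w\le1$, the $z$-derivatives of $X_t$ of order $0,\dots,r$ are bounded by $C$ because $Q$ is fixed. Extend $X_t$ to $\mathbb T=\mathbb R/4\mathbb Z$ by
\[
X_t=(z-1)\,\chi(4(z-1))\ \text{ on }[1,2],\qquad X_t=-\lambda a(t)\,\zeta\,\chi(4\zeta)\ \text{ on }[-2,-1].
\]
Both expressions vanish near $z=2\equiv-2$, and $\max(\zeta,0)^{r+2}$ is $C^{r+1}$. So $X_t$ is $C^r$ in $z$, with derivatives of order $0,\dots,r$ jointly continuous and bounded by $C$. Let $\Gamma_i$ be its flow map from time $0$ to time $T$, for $K=K_i$.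

\medskip\noindent\emph{Comparison of $\Gamma_0$ and $\Gamma_1$.} The points $z=\pm1$ and $z=2$ are zeros of every $X_t$, so the arcs between them are invariant. On $[1,2]$ the field does not depend on $i$. On $[-2,-1]$, $\Gamma_i$ is the flow of the autonomous field $-\lambda\zeta\chi(4\zeta)$ for the time $\int_0^Ta\,dt$. For $z\in[1,T-1]$ the function $t\mapsto\rho'(z-t)$ is supported in $[z,z+1]\subset[0,T]$ and has integral $-1$. By Fubini's theorem
\[
\int_0^Ta(t)\,dt=\int\Phi'(z)\Bigl(\int_0^T\rho'(z-t)\,dt\Bigr)dz=-\int\Phi'(z)\,dz=\Phi(0)-\Phi(T)=0 .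
\]
Here we use that $K$ has the same slope at both ends. So $\Gamma_0=\Gamma_1$ on $\mathbb T\setminus(-1,1)$. On $(-1,1)$ the curves $t\mapsto Q(w_t(y))$ solve the flow equation and $w_0=\mathrm{id}$, so $\Gamma_i=Q\,w_T^i\,Q^{-1}$, where $w^i_T$ is given by \eqref{eq:wT} with $K=K_i$. The map $w_T^1(w_T^0)^{-1}$ sends $32(x-\frac78)$ to $32(K_1K_0^{-1}(x)-\frac78)$ for $x\in\mathbb R$; it is the identity for $x\notin J$.

Fix an orientation-preserving $C^\infty$ diffeomorphism $\Xi:\mathbb S^1\to\mathbb T$ with $\Xi(x)=Q(32(x-\frac78))$ on $J$. Then $\Gamma_1\Gamma_0^{-1}$ and $\Xi H\Xi^{-1}$ agree on $\Xi(J)$ and are both the identity elsewhere. Lemma~\ref{lem:cheap}(b), applied on $\mathbb T$ to the continuous length $h\mapsto L(\Xi^{-1}h\Xi)$, gives $L(H)\le L(\Xi^{-1}\Gamma_1\Xi)+L(\Xi^{-1}\Gamma_0\Xi)\le C(T+1)\le2CT$. \hfill$\square$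

\section{From the circle to the interval}\label{sec:reduction}

We prove Proposition~\ref{prop:bound}. Let $\theta$ be given by Lemma~\ref{lem:smoothing}. Then $\theta\ge1$, and there is $B=B(r)\ge1$ with
\begin{equation}\label{eq:scale}
|D^j\theta|\le B\theta^{j+1},\qquad|D^j\log\theta|\le B\theta^j,\qquad|D^j\log DF|\le B\theta^j\qquad(1\le j\le r-1).
\end{equation}
It suffices to show $L(F)\le C\int\theta$. Constants $C,c>0$ depend only on $r,L$; additive constants are harmless because $\int\theta\ge1$.

Lemma~\ref{lem:conveyor} needs a diffeomorphism that is the identity on an arc of fixed size. We make $F$ the identity on a small arc, of the local scale $\sigma$, and open this arc with a M\"obius map at cost $\log(1/\sigma)$.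

\medskip\noindent\emph{Step 1: normalization.} There is $p$ with $DF(p)=1$. Replace $F$ by $R_{-F(p)}FR_p$ and $\theta$ by $\theta\circ R_p$, where $R$ denotes rotations; this changes $L(F)$ by a bounded amount. So $F(0)=0$ and $DF(0)=1$. Let $\sigma=1/\theta(0)\le1$. Since $|D(1/\theta)|\le B$, we have $1/\theta(x)\le\sigma+B|x|$, hence
\begin{equation}\label{eq:thetalower}
\theta(x)\ge\frac1{B(\sigma+|x|)},\qquad\int\theta\ge\frac2B\log\Bigl(1+\frac1{2\sigma}\Bigr),\qquad\log\frac1\sigma\le C\int\theta .
\end{equation}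
This is where the Lipschitz condition pays for the cost of opening. On $|x|\le\sigma/(2B)$ we have $1/\theta\ge\sigma/2$, so $\theta\asymp1/\sigma$. There $|\log DF|\le2B|x|/\sigma\le1$, hence $|DF-1|\le C|x|/\sigma$ and $|F(x)-x|\le Cx^2/\sigma$. For $2\le j\le r$, $D^jF=DF\cdot Q_{j-1}$ with $Q_{j-1}$ of weight $j-1$ in the derivatives of $\log DF$. Altogether
\begin{equation}\label{eq:local}
|D^j(F-\mathrm{id})|\le C\sigma^{1-j}\quad\text{on }|x|\le\sigma/(2B),\qquad0\le j\le r .
\end{equation}

\medskip\noindent\emph{Step 2: cutting at $0$.} For $0<\delta\le1/(8B)$ let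
\[
F_1(x)=x+\Bigl(1-\chi\Bigl(\frac x{\delta\sigma}\Bigr)\Bigr)\bigl(F(x)-x\bigr)\quad\text{on }|x|\le2\delta\sigma,\qquad F_1=F\text{ elsewhere.}
\]
On $|x|\le2\delta\sigma$ we have $|DF_1-1|\le C|x|/\sigma+Cx^2/(\delta\sigma^2)\le C\delta$; the choice of a point with $DF=1$ is what makes this small. Fix $\delta=\delta(r)$ so that $C\delta\le\frac12$. Then $F_1\in\mathrm{Diff}^r_+(\mathbb S^1)$ and $F_1=\mathrm{id}$ on $|x|\le\delta\sigma$. By the Leibniz rule, \eqref{eq:local} holds for $F_1$ on $|x|\le2\delta\sigma$. As $DF_1\ge\frac12$ there, $|D^j\log DF_1|\le C\sigma^{-j}\le C\theta^j$. Together with \eqref{eq:scale},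
\begin{equation}\label{eq:F1}
|D^j\log DF_1|\le C\theta^j\quad\text{on }\mathbb S^1,\qquad1\le j\le r-1 .
\end{equation}
The error $E=F_1^{-1}F$ is the identity outside $|x|<2\delta\sigma$. In the variable $\xi=x/\sigma\in[-2\delta,2\delta]$ the maps $F(\sigma\xi)/\sigma$ and $F_1(\sigma\xi)/\sigma$ have the same image, bounded $C^r$ norms and derivatives bounded below. Hence $\tilde E(\xi)=E(\sigma\xi)/\sigma$ has bounded $C^r$ norm and derivative bounded below.

\medskip\noindent\emph{Step 3: opening.} Define $t>0$ by $e^{-t}=\tan(\pi\delta\sigma)$, so $e^{-t}\asymp\sigma$, and let $A=A_t$. Then $A(\pm\delta\sigma)=\pm\frac14$, and $L(A)\le C\int\theta$ by \eqref{eq:mobiuslength} and \eqref{eq:thetalower}. Put $F_2=AF_1A^{-1}$, which is the identity on $[-\frac14,\frac14]$. From $AFA^{-1}=F_2\cdot AEA^{-1}$ we get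
\begin{equation}\label{eq:split}
L(F)\le L(F_2)+L(AEA^{-1})+2L(A).
\end{equation}
Let $\Omega(y)=\tan(y)/y$, analytic and positive on $(-\frac\pi2,\frac\pi2)$. The function
\[
A(\sigma\xi)=\frac1\pi\arctan\frac{\tan(\pi\sigma\xi)}{\tan(\pi\sigma\delta)}=\frac1\pi\arctan\frac{\xi\,\Omega(\pi\sigma\xi)}{\delta\,\Omega(\pi\sigma\delta)}
\]
is smooth on the compact set $(\sigma,\xi)\in[0,1]\times[-2\delta,2\delta]$, and its $\xi$-derivative is positive there, also at $\sigma=0$. So it has bounded $C^r$ norm in $\xi$ and derivative bounded below, uniformly in $\sigma$. The map $AEA^{-1}$ is the conjugate of $\tilde E$ by this function, extended by the identity, and Lemma~\ref{lem:cheap}(a) gives $L(AEA^{-1})\le C$. It remains to bound $L(F_2)$. Lemma~\ref{lem:mobius} reads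
\begin{equation}\label{eq:A}
|D^j\log DA(x)|\le C(\sigma+|x|)^{-j}\quad(1\le j\le r-1),\qquad DA\asymp1/\sigma\ \text{ on }|x|\le\delta\sigma .
\end{equation}

\medskip\noindent\emph{Step 4: unit coordinates.} Write $x'=A(x)$ and transport the density $\theta\,dx$: let $\theta_*(x')=\theta(x)/DA(x)$, so that $\theta_*\,dx'=\theta\,dx$. Call $[\frac18,\frac14]\cup[\frac34,\frac78]$ the \emph{ends} of $J$ and $[\frac14,\frac34]$ its \emph{middle}. On the ends $|x|\le\delta\sigma$, so $\theta\asymp1/\sigma\asymp DA$ and $\theta_*\asymp1$. There, by \eqref{eq:A} and \eqref{eq:scale}, $|D_x^jDA|=DA\,|Q_j|\le C(DA)^{j+1}$ and $|D_x^j(\log\theta-\log DA)|\le C(DA)^j$. Since $D_{x'}=(DA)^{-1}D_x$, Lemma~\ref{lem:unit} with weight $DA$ gives $|D_{x'}^j\log\theta_*|\le C$ on the ends for $1\le j\le r-1$.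

So we may deform $\theta_*$ to a constant inside the ends. Fix a smooth $\chi_1:J\to[0,1]$ equal to $1$ on $[\frac3{16},\frac{13}{16}]$ and to $0$ on $[\frac18,\frac5{32}]\cup[\frac{27}{32},\frac78]$, and let $\omega=32\exp(\chi_1\log\theta_*)$. Then $\omega=32\theta_*$ in the middle, while on the ends $\omega\asymp1$ and $\log\omega$ has bounded derivatives of order $1,\dots,r-1$. Hence $T:=\int_J\omega\,dx'\le C+32\int\theta$. Let $K_0:[0,T]\to J$ be the inverse of $x'\mapsto\int_{1/8}^{x'}\omega$, let $K_1=F_2K_0$, and $\Phi_i=\log K_i'$. The two intervals where $\chi_1=0$ have length $\frac1{32}$ and carry $\omega=32$ and $F_2=\mathrm{id}$. So $T\ge2$ and $K_i'=\frac1{32}$ on $[0,1]\cup[T-1,T]$. We claim that $|\Phi_i^{(j)}|\le C$ for $1\le j\le r-1$.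

Where $K_0(y)$ lies in the ends, $F_2=\mathrm{id}$, so $\Phi_1=\Phi_0=-(\log\omega)\circ K_0$ and $\frac d{dy}=\omega^{-1}D_{x'}$; Lemma~\ref{lem:unit} with weight $\omega$ gives the claim. Where $K_0(y)$ lies in the middle, let $x=A^{-1}K_0(y)$. Then $dx/dy=1/(\omega\,DA)=1/(32\theta)$, $K_0(y)=A(x)$ and $K_1(y)=AF_1(x)$, so
\[
\Phi_0=\log DA-\log\theta-\log32,\qquad\Phi_1=(\log DA)\circ F_1+\log DF_1-\log\theta-\log32
\]
as functions of $x$, and $\frac d{dy}=\frac1{32}\theta^{-1}D_x$. By Lemma~\ref{lem:unit} with weight $\theta$, it suffices that each nonconstant term $v$ satisfies $|D^jv|\le C\theta^j$ for $1\le j\le r-1$. For $\log\theta$ this is \eqref{eq:scale}, for $\log DF_1$ it is \eqref{eq:F1}, and for $\log DA$ it follows from \eqref{eq:A} and \eqref{eq:thetalower}. For $(\log DA)\circ F_1$, formulas \eqref{eq:chain}, \eqref{eq:A} and \eqref{eq:F1} reduce it to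
\begin{equation}\label{eq:image}
\frac{DF_1(x)}{\sigma+|F_1(x)|}\le C\theta(x).
\end{equation}
This is the analogue of \eqref{eq:thetalower} on the image side. The image scale $DF_1/\theta$, as a function of $x''=F_1(x)$, has derivative
\[
\frac1{DF_1}D\Bigl(\frac{DF_1}\theta\Bigr)=\frac{D\log DF_1}\theta-\frac{D\theta}{\theta^2},
\]
which is bounded by $C$, and it equals $\sigma$ at $x''=0$ because $F_1(0)=0$ and $DF_1(0)=1$. So $DF_1(x)/\theta(x)\le\sigma+C|F_1(x)|$, which is \eqref{eq:image}. The claim is proved.

The map $F_2$ equals $K_1K_0^{-1}$ on $J$ and the identity outside $J$. Lemma~\ref{lem:conveyor} gives $L(F_2)\le CT\le C\int\theta$, and \eqref{eq:split} completes the proof of Proposition~\ref{prop:bound}. \hfill$\square$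

\section{Derivatives of iterates}\label{sec:iterates}

Let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$. For the rest of the paper
\[
\psi_n=\log Df^n\quad(n\in\mathbb Z),\qquad S_n=\sum_{0\le i<n}Df^i\quad(n\ge0).
\]
By \eqref{eq:cocycle}, $\psi_n=\sum_{0\le i<n}\psi_1\circ f^i$ for $n\ge0$. For $n\ge1$ we have $S_n\ge1$ and $\int S_n=n$. To first order, $\mu S_n(x)$ is the total length of the first $n$ images of an interval of length $\mu$ at $x$, so $1/S_n$ is the scale below which the nonlinearity of $f$ has not yet accumulated.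

\begin{lemma}\label{lem:Sn}
There is $C_1=C_1(f,r)\ge1$ such that for all $n\ge1$, $0\le i\le n$ and $1\le j\le r-1$,
\[
|D^j\psi_i|\le(C_1S_n)^j,\qquad|D(1/S_n)|\le C_1 .
\]
\end{lemma}

\begin{proof}
We show $|D^j\psi_n|\le CS_n^j$ for all $n\ge0$ by induction on $j$; the case $i\le n$ follows from $S_i\le S_n$. Apply \eqref{eq:chain} to each term $\psi_1\circ f^i$. The functions $D^m\psi_1$ are bounded, and by the inductive hypothesis $|P_{j,m}(D\psi_i,\dots,D^{j-m}\psi_i)|\le CS_n^{j-m}$. So $|D^j\psi_n|\le C\sum_{m=1}^jS_n^{j-m}\sum_{i<n}(Df^i)^m\le CS_n^j$. Also $|DS_n|\le\sum_{i<n}Df^i|D\psi_i|\le CS_n^2$.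
\end{proof}

Thus $\ell=1/(C_1S_n)$ is admissible in Proposition~\ref{prop:bound} for $F=f^n$. The next lemma allows us to enlarge this scale. Write $\operatorname{osc}_I v=\sup_Iv-\inf_Iv$.

\begin{lemma}\label{lem:interpolation}
For all $\Lambda,\eta>0$ there is $\zeta>0$, depending also on $f$ and $r$, such that for all $n\ge1$, $x_0\in\mathbb R$, $\mu>0$ and $I=[x_0-\mu,x_0+\mu]$: if $S_n\le\Lambda/\mu$ on $I$ and $\operatorname{osc}_I\psi_n\le\zeta$, then $\mu^j|D^j\psi_n|\le\eta$ on $I$ for $1\le j\le r-1$.
\end{lemma}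

\begin{proof}
We work in the lift. Consider all triples $(n,x_0,\mu)$ with $S_n\le\Lambda/\mu$ on $I$, and put $\hat\psi(\xi)=\psi_n(x_0+\mu\xi)$ for $\xi\in[-1,1]$. Constants depend on $f,r,\Lambda$. By Lemma~\ref{lem:Sn}, $\mu^j|D^j\psi_i|\le(C_1\Lambda)^j$ on $I$ for $i\le n$; in particular $|\hat\psi^{(j)}|\le C$ for $1\le j\le r-1$. We show that the top derivatives are equicontinuous. There is no further derivative to bound, so we use the continuity of $D^{r-1}\psi_1$, a property of the single map $f$. By \eqref{eq:chain},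
\[
\hat\psi^{(r-1)}=\sum_{i<n}\sum_{m=1}^{r-1}(D^m\psi_1\circ f^i)\,a_i^m\,c_{i,m},\quad a_i=\mu Df^i,\quad c_{i,m}=\mu^{r-1-m}P_{r-1,m}(D\psi_i,\dots,D^{r-1-m}\psi_i),
\]
all evaluated at $x_0+\mu\xi$. Primes denote $\xi$-derivatives. First, $\sum_ia_i=\mu S_n\le\Lambda$. Second, $a_i'=a_i\,\mu D\psi_i$, so $|a_i'|\le Ca_i$; hence $a_i(\xi')\le Ca_i(\xi)$ and $|a_i(\xi)^m-a_i(\xi')^m|\le Ca_i(\xi)^m|\xi-\xi'|$ for all $\xi,\xi'$. Third, $|c_{i,m}|\le C$ and $|c_{i,m}'|\le C$, because $c_{i,m}'$ is $\mu^{r-m}$ times a polynomial of weight $r-m$ in $D^l\psi_i$ with $l\le r-m\le r-1$. Fourth, $Df^i\le\Lambda/\mu$ on $I$ gives $|f^i(x_0+\mu\xi)-f^i(x_0+\mu\xi')|\le\Lambda|\xi-\xi'|$. Let $\varpi$ be a common modulus of continuity of $D^m\psi_1$, $1\le m\le r-1$. Changing the three factors one at a time and using $\sum_ia_i^m\le\Lambda^m$, we get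
\[
|\hat\psi^{(r-1)}(\xi)-\hat\psi^{(r-1)}(\xi')|\le C\bigl(\varpi(\Lambda|\xi-\xi'|)+|\xi-\xi'|\bigr).
\]
By the Arzel\`a--Ascoli theorem the functions $\hat\psi-\hat\psi(0)$ form a precompact family in $C^{r-1}[-1,1]$. If the lemma failed for some $\eta$, there would be a sequence in this family with oscillations tending to $0$, each member having a derivative of some order $1\le j\le r-1$ that exceeds $\eta$ somewhere. A subsequence would converge in $C^{r-1}$ to a function of oscillation $0$, whose derivatives vanish; this is a contradiction.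
\end{proof}

\section{Irrational rotation number}\label{sec:irrational}

\subsection{Combinatorics and distortion}

Let $f\in\mathrm{Diff}^2_+(\mathbb S^1)$ have irrational rotation number $\alpha$, and let $V=V(f)$. We recall four classical facts. Let $\|y\|$ be the distance from $y$ to $\mathbb Z$.
\begin{itemize}
\item \emph{Continued fractions.} Let $p_N/q_N$ be the convergents of $\alpha$ and $\delta_N=|q_N\alpha-p_N|$. For $N$ large, $q_N<q_{N+1}$, $\delta_N=\|q_N\alpha\|$ decreases strictly to $0$, the signs of $q_N\alpha-p_N$ alternate, and $\|j\alpha\|\ge\delta_N$ for $0<j<q_{N+1}$.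
\item \emph{Denjoy's theorem.} There is an orientation-preserving homeomorphism $h$ with $hfh^{-1}=R_\alpha$.
\item \emph{Unique ergodicity.} There is exactly one $f$-invariant Borel probability measure $\nu$, and $\frac1n\sum_{i<n}v\circ f^i\to\int v\,d\nu$ uniformly for every continuous $v$.
\item \emph{The Denjoy--Koksma inequality.} If $\eta$ has bounded variation, then $\bigl|\sum_{i<q_N}\eta\circ f^i-q_N\int\eta\,d\nu\bigr|\le\operatorname{var}\eta$ everywhere.
\end{itemize}
Let $N$ be large. Let $I_x=I_x^N$ be the preimage under $h$ of the arc of length $\delta_N$ between $h(x)$ and $h(x)+q_N\alpha$; its endpoints are $x$ and $f^{q_N}x$, and $f(I_x)=I_{fx}$. Let $U_x=I_x\cup I_{f^{-q_N}x}$, the preimage of the arc of radius $\delta_N$ about $h(x)$. By uniform continuity of $h^{-1}$, $\sup_x|I_x^N|\to0$ as $N\to\infty$; in particular $f^{q_N}\to\mathrm{id}$ uniformly.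

\begin{lemma}\label{lem:partition}
For every $x$:
\begin{enumerate}
\item[(a)] the intervals $f^i(I_x)$, $0\le i<q_{N+1}$, have disjoint interiors, and $\operatorname{osc}_{I_x}\psi_i\le V$ for $0\le i\le q_{N+1}$;
\item[(b)] the intervals $f^i(U_x)$, $0\le i<q_{N+1}$, cover $\mathbb S^1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $y_i=h(x)+i\alpha$ and assume $q_N\alpha-p_N>0$; the other case is the mirror image. (a) The arcs $[y_i,y_i+\delta_N]$ have left endpoints at mutual distance at least $\delta_N$. The oscillation of $\psi_i=\sum_{l<i}\psi_1\circ f^l$ on $I_x$ is at most the sum of the variations of $\psi_1$ on the intervals $f^l(I_x)$, $l<i$, which is at most $V$. (b) Consider the permutation $i\mapsto i+q_N\bmod q_{N+1}$ of $\{0,\dots,q_{N+1}-1\}$. It moves $y_i$ forward by $\delta_N$ if $i+q_N<q_{N+1}$, and otherwise by $(q_N-q_{N+1})\alpha\equiv\delta_N+\delta_{N+1}<2\delta_N$. The cycle through $0$ thus goes around the circle at least once in steps shorter than $2\delta_N$, so every point is within $\delta_N$ of some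 $y_i$.
\end{proof}

\begin{lemma}[Katok, Herman]\label{lem:ergodic}
The map $f$ is ergodic with respect to Lebesgue measure: a measurable set $E$ with $|E|>0$ that is invariant up to a null set has full measure.
\end{lemma}

\begin{proof}
Let $x$ be a Lebesgue density point of $E$. Since $x\in U_x^N$ and $|U_x^N|\to0$, we have $\epsilon_N:=|U_x\setminus E|/|U_x|\to0$. By Lemma~\ref{lem:partition}(a), applied to both halves of $U_x$, $\sum_{i<q_{N+1}}|f^iU_x|\le2$ and $\operatorname{osc}_{U_x}\psi_i\le2V$; the latter gives $|f^i(U_x\setminus E)|\le e^{2V}\epsilon_N|f^iU_x|$. By (b) and invariance, $|\mathbb S^1\setminus E|\le\sum_i|f^i(U_x\setminus E)|\le2e^{2V}\epsilon_N\to0$.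
\end{proof}

The Denjoy--Koksma inequality applied to $\psi_1$ bounds $\psi_{q_N}$ by $V$, but Lemma~\ref{lem:interpolation} needs it small. Ergodicity lets us remove almost all the variation of $\psi_1$ by subtracting a coboundary.

\begin{lemma}\label{lem:irrational}
We have $\sup|\log Df^{q_N}|\to0$ as $N\to\infty$, and $V_\infty(f)=0$.
\end{lemma}

\begin{proof}
Let $L^1_0=\{w\in L^1(\mathbb S^1):\int w=0\}$. We claim that the subspace $W=\{(w\circ f)Df-w:w\in L^1_0\}\subset L^1_0$ is dense. By the Hahn--Banach theorem it suffices to show that every $g\in L^\infty$ that annihilates $W$ annihilates $L^1_0$. A change of variables gives $\int(g\circ f^{-1}-g)\,w=0$ for all $w\in L^1_0$, so $g\circ f^{-1}-g$ is almost everywhere a constant $c$. Then $g\circ f^{-n}=g+nc$, and $c=0$ because $g$ is bounded. The sets $\{g>a\}$ are invariant up to null sets, so by Lemma~\ref{lem:ergodic} $g$ is almost everywhere constant. This proves the claim.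

Let $\varepsilon>0$. Since $D\psi_1\in L^1_0$, there is $w\in L^1_0$ with $\|D\psi_1-(w\circ f)Df+w\|_{L^1}\le\varepsilon$. Let $v$ be a primitive of $w$ on $\mathbb S^1$, and let $\eta=\psi_1-v\circ f+v$. Both are absolutely continuous, $\operatorname{var}\eta=\|D\eta\|_{L^1}\le\varepsilon$, and
\[
\psi_n=v\circ f^n-v+\sum_{i<n}\eta\circ f^i .
\]
Hence $V(f^n)\le2\operatorname{var}v+n\varepsilon$ and $V_\infty(f)\le\varepsilon$. Next, $\psi_n/n\to\int\psi_1\,d\nu$ uniformly and each $\psi_n$ vanishes somewhere, so $\int\psi_1\,d\nu=0$, and $\int\eta\,d\nu=0$ by invariance of $\nu$. For $n=q_N$ the last sum is at most $\varepsilon$ in absolute value by the Denjoy--Koksma inequality, and $v\circ f^{q_N}-v\to0$ uniformly. So $\limsup_N\sup|\psi_{q_N}|\le\varepsilon$. Let $\varepsilon\to0$.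
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A} for irrational rotation number}

Let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$ and $n=q_{N+1}$. The natural scale is $m_N(x)=|I_x^N|>0$. For the lift $\tilde f$ with $\lim\tilde f^n(x)/n=\alpha$ we have $m_N=\pm(\tilde f^{q_N}-\mathrm{id}-p_N)$ with a constant sign, so $|Dm_N|\le\gamma_N:=\sup|Df^{q_N}-1|$, and $\gamma_N\to0$ by Lemma~\ref{lem:irrational}. Take $N$ so large that $\gamma_N\le\frac12$.

By the mean value theorem $Df^i=|f^iI_x|/|I_x|$ at some point of $I_x$, so Lemma~\ref{lem:partition}(a) gives $Df^i(x)\le e^V|f^iI_x|/|I_x|$ for $0\le i<n$, and summation gives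
\[
S_n\le e^V/m_N .
\]
On $I_x$ we have $m_N\ge(1-\gamma_N)m_N(x)\ge\frac12|I_x|$, so $\int_{I_x}dz/m_N\le2$. By Lemma~\ref{lem:partition}(b), $2n$ intervals of the form $I_y$ cover the circle, so $\int dx/m_N\le4n$.

Fix $\varepsilon\in(0,1)$ and let $\zeta$ be given by Lemma~\ref{lem:interpolation} for $\Lambda=e^V$ and $\eta=(\varepsilon/2)^{r-1}$. Let $x_0$ be any point and $\mu=m_N(x_0)/2$. On $[x_0-\mu,x_0+\mu]$ we have $m_N\ge2\mu-\gamma_N\mu\ge\mu$, so $S_n\le e^V/\mu$. For $N$ large, $\operatorname{osc}_{\mathbb S^1}\psi_n\le\zeta$ by Lemma~\ref{lem:irrational}. Therefore $\mu^j|D^j\psi_n(x_0)|\le(\varepsilon/2)^j$, that is, $|D^j\psi_n|\le(\varepsilon/m_N)^j$ everywhere for $1\le j\le r-1$. The function $\ell=\min(1,m_N/\varepsilon)$ is $1$-Lipschitz once $\gamma_N\le\varepsilon$, and $|D^j\psi_n|\le\ell^{-j}$. Proposition~\ref{prop:bound} gives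
\[
L(f^n)\le C\int\Bigl(1+\frac\varepsilon{m_N}\Bigr)dx\le C(1+4\varepsilon n),
\]
with $C=C(r,L)$. Dividing by $n=q_{N+1}\to\infty$ we get $\tau(f)\le4C\varepsilon$ for every $\varepsilon$, so $\tau(f)=0$. \hfill$\square$

\section{Rational rotation number}\label{sec:rational}

Since $\tau(f^q)=q\tau(f)$ and $V_\infty(f^q)=qV_\infty(f)$, we may assume that $f$ has a fixed point. Let $\phi=D\log Df$ and $V=V(f)$.

\subsection{A formula for the asymptotic variation}

Let $f\in\mathrm{Diff}^2_+(\mathbb S^1)$ have a fixed point, and let $I$ be a component of $\mathbb S^1\setminus\mathrm{Fix}(f)$. It is an open arc that $f$ maps to itself, moving all points in one direction. For $x\in I$ let $J_x\subset I$ be the closed interval between $x$ and $f(x)$. The intervals $f^l(J_x)=J_{f^lx}$, $l\in\mathbb Z$, have disjoint interiors and fill $I$. We have $\psi_l=\sum_{0\le m<l}\psi_1\circ f^m$ for $l\ge0$ and $\psi_l=-\sum_{l\le m<0}\psi_1\circ f^m$ for $l<0$. As in Lemma~\ref{lem:partition}(a), this gives for all $l\in\mathbb Z$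
\begin{equation}\label{eq:distortion}
\operatorname{osc}_{J_x}\psi_l\le V,\qquad e^{-V}\frac{|f^lJ_x|}{|J_x|}\le Df^l\le e^V\frac{|f^lJ_x|}{|J_x|}\ \text{ on }J_x .
\end{equation}
Since $\sum_l|f^lJ_x|=|I|$ and $\phi$ is bounded, the series $\kappa=\sum_{l\in\mathbb Z}(\phi\circ f^l)Df^l$ converges uniformly on each $J_x$, hence on compact subsets of $I$, and $\kappa$ is continuous. Its partial sums are derivatives of the functions we study: from $\psi_n\circ f^{-i}=\sum_{l=-i}^{n-i-1}\psi_1\circ f^l$ we get
\begin{equation}\label{eq:partial}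
D(\psi_n\circ f^{-i})=\sum_{l=-i}^{n-i-1}(\phi\circ f^l)\,Df^l .
\end{equation}
So $\kappa$ is the limiting nonlinearity of the passage from one end of $I$ to the other, read on a fixed fundamental domain.

We also need one fact about $\mathrm{Fix}(f)$. If $z$ is a non-isolated fixed point, Rolle's theorem applied to $f-\mathrm{id}$ between $z$ and nearby fixed points shows that $\psi_1$ vanishes at points different from $z$ that accumulate at $z$. Hence
\begin{equation}\label{eq:flat}
Df(z)=1\quad\text{and}\quad\phi(z)=0 .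
\end{equation}
The isolated fixed points form a countable set.

\begin{proposition}\label{prop:formula}
For each component $I$ of $\mathbb S^1\setminus\mathrm{Fix}(f)$ choose any $x\in I$ and put $J_I=J_x$. Then $V_\infty(f)=\sum_I\int_{J_I}|\kappa|$. In particular $V_\infty(f)=0$ if and only if $\kappa\equiv0$ on $\mathbb S^1\setminus\mathrm{Fix}(f)$.
\end{proposition}

\begin{proof}
We have $V(f^n)=\int|D\psi_n|$. By \eqref{eq:flat} and \eqref{eq:partial} with $i=0$, $D\psi_n=0$ at non-isolated fixed points, so $\mathrm{Fix}(f)$ contributes nothing. Fix $I$, let $J=J_I$ and $a_l=\int_{f^lJ}|\phi|=\int_J|\phi\circ f^l|Df^l$, so that $\sum_la_l=\int_I|\phi|<\infty$. A change of variables gives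
\[
\int_I|D\psi_n|=\sum_{i\in\mathbb Z}\int_J|D(\psi_n\circ f^{-i})| .
\]
For $0\le i<n$, \eqref{eq:partial} gives $\int_J|\kappa-D(\psi_n\circ f^{-i})|\le\sum_{l<-i}a_l+\sum_{l\ge n-i}a_l$. The tails of a convergent series tend to $0$, so do their Ces\`aro means, and thus the average of the right side over $0\le i<n$ tends to $0$. After division by $n$ these terms contribute $\int_J|\kappa|$ in the limit. For $i\notin[0,n)$ we bound the $i$-th term by $\sum_{l=-i}^{n-i-1}a_l$. A given $a_l$ occurs for those $i$ with $-l\le i\le n-1-l$, and $\min(|l|,n)$ of them lie outside $[0,n)$. So these terms contribute at most $\sum_l\min(|l|/n,1)\,a_l$, which tends to $0$ by dominated convergence. Thus $\frac1n\int_I|D\psi_n|\to\int_{J_I}|\kappa|$. Since $f^m(I)=I$, we have $\frac1n\int_I|D\psi_n|\le\frac1n\sum_{m<n}\int_I|\phi\circ f^m|Df^m=\int_I|\phi|$, which is summable over $I$. Dominated convergence for the sum over components proves the formula. If $V_\infty(f)=0$, then $\int_{J_x}|\kappa|=0$ for every $x\notin\mathrm{Fix}(f)$, and $\kappa(x)=0$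 by continuity.
\end{proof}

\begin{remark}
In Example~\ref{ex:perturbed}, $J_0=[0,1]$ in the coordinate $u$, and the $u$-derivative of \eqref{eq:perturbed} tends to $(\log\beta')'$ as $m,i\to\infty$. So $\kappa\,dx=(\log\beta')'\,du$ on $J_0$ and $V_\infty(f)=\operatorname{var}(\log\beta')$. The same computation with $\beta=\mathrm{id}$ gives $\kappa=0$ for the translation $P$ of Example~\ref{ex:parabolic}.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:A} for rational rotation number}

Let $f\in\mathrm{Diff}^r_+(\mathbb S^1)$ have a fixed point and $V_\infty(f)=0$. The hypothesis enters through two consequences: $\kappa\equiv0$ by Proposition~\ref{prop:formula}, and $Df(p)=1$ at every fixed point $p$ by Example~\ref{ex:hyperbolic}.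

In contrast with the irrational case, the oscillation of $\psi_n$ need not be small at the scale $1/(\varepsilon S_n)$ everywhere: on $f^{-i}J_z$ with $i$ or $n-i$ bounded, the sum \eqref{eq:partial} need not be close to $\kappa$. So we take the best admissible scale and show that it is large on most of the mass. Put
\[
\mathcal N_n=\max_{1\le j\le r-1}|D^j\psi_n|^{1/j},\qquad\ell_n(x)=\inf_z\Bigl(\frac1{\max(\mathcal N_n(z),1)}+|x-z|\Bigr).
\]
The function $\ell_n$ is $1$-Lipschitz as an infimum of $1$-Lipschitz functions, positive because $\mathcal N_n$ is bounded, and at most $1/\max(\mathcal N_n,1)$. So $|D^j\psi_n|\le\ell_n^{-j}$, and Proposition~\ref{prop:bound} gives $L(f^n)\le C\int dx/\ell_n$ with $C=C(r,L)$. It remains to show that for every $\varepsilon\in(0,1)$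
\begin{equation}\label{eq:goal}
\limsup_{n\to\infty}\frac1n\int\frac{dx}{\ell_n}\le\varepsilon .
\end{equation}

\medskip\noindent\emph{A bound at every point.} By Lemma~\ref{lem:Sn}, $\max(\mathcal N_n,1)\le C_1S_n$ and $1/S_n$ is $C_1$-Lipschitz. Hence for all $x,z$
\[
\frac1{\max(\mathcal N_n(z),1)}+|x-z|\ge\frac1{C_1S_n(z)}+|x-z|\ge\frac1{C_1S_n(x)},
\]
that is, $1/\ell_n\le C_1S_n$.

\medskip\noindent\emph{A better bound at good points.} Fix $\varepsilon$, let $R=1/\varepsilon$ and $\mu_n(x)=R/S_n(x)$. Call $x$ \emph{$n$-good} if $\mathcal N_n\le1/\mu$ on $[x-\mu,x+\mu]$ for $\mu=\mu_n(x)$. For such $x$, the points $z$ with $|x-z|>\mu$ contribute more than $\mu$ to the infimum, and the others at least $\min(\mu,1)$. So $1/\ell_n(x)\le\max(1/\mu,1)\le\varepsilon S_n(x)+1$. Thus the open set $\mathrm{Bad}_n=\{1/\ell_n>\varepsilon S_n+1\}$ contains no $n$-good point, and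
\[
\frac1n\int\frac{dx}{\ell_n}\le\varepsilon+\frac1n+\frac{C_1}n\int_{\mathrm{Bad}_n}S_n\,dx .
\]
The weight $S_n$ turns the last integral into a count of times along backward orbits:
\[
\frac1n\int_{\mathrm{Bad}_n}S_n\,dx=\frac1n\sum_{0\le i<n}|f^i(\mathrm{Bad}_n)|=\int_{\mathbb S^1}\frac{\#\{0\le i<n:f^{-i}z\in\mathrm{Bad}_n\}}n\,dz .
\]
The integrand is at most $1$. By dominated convergence, \eqref{eq:goal} follows once the integrand tends to $0$ for almost every $z$. We may ignore the isolated fixed points.

\medskip\noindent\emph{Case 1: $z\notin\mathrm{Fix}(f)$.} Let $I$ be the component of $z$, let $0\le i<n$, $x=f^{-i}z$ and $\mu=\mu_n(x)$. We show that $x$ is $n$-good when $i$ and $n-i$ are large. The plan is to enclose $[x-\mu,x+\mu]$ in a number of fundamental domains that does not depend on $i$ or $n$, and to pull the estimates back from a fixed compact interval around $z$.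

By the chain rule $S_n(x)=\sum_{l=-i}^{n-1-i}Df^l(z)/Df^{-i}(z)$, and the term $l=0$ gives $S_n(x)\ge1/Df^{-i}(z)$. By \eqref{eq:distortion}, $Df^{-i}(z)\le e^V|J_x|/|J_z|$. So $\mu\le b_z|J_x|$ with $b_z=Re^V/|J_z|$. Fix an integer $M\ge2b_z$, and for $y\in I$ let $H_y=\bigcup_{-M\le l<M}f^lJ_y$, the compact interval in $I$ with endpoints $f^{\pm M}y$. As $i\to\infty$, the interval $J_x=f^{-i}J_z$ converges to an endpoint $p$ of $I$, where $Df^l(p)=1$ for all $l$. So there is $i_1=i_1(z,\varepsilon)$ such that $Df^l\ge\frac12$ on $J_x$, and hence $|f^lJ_x|\ge\frac12|J_x|$, for $|l|\le M$ and $i\ge i_1$. Then each of the two components of $H_x\setminus\{x\}$ consists of $M$ such intervals and has length at least $\frac M2|J_x|\ge\mu$. Thus $[x-\mu,x+\mu]\subset H_x$.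

A point of $H_x$ is joined to $x$ by at most $M$ fundamental domains, on each of which every $\psi_l$ oscillates by at most $V$. So $S_n\le e^{MV}S_n(x)=e^{MV}R/\mu$ on $H_x$. Let $\zeta$ be given by Lemma~\ref{lem:interpolation} for $\Lambda=e^{MV}R$ and $\eta=1$. The oscillation of $\psi_n$ on $H_x=f^{-i}H_z$ equals that of $\psi_n\circ f^{-i}$ on $H_z$. By \eqref{eq:partial}, $D(\psi_n\circ f^{-i})$ tends to $\kappa=0$ uniformly on $H_z$ as $\min(i,n-i)\to\infty$. So there is $i_0=i_0(z,\varepsilon)\ge i_1$ such that this oscillation is at most $\zeta$ for $i_0\le i\le n-i_0$. For these $i$, Lemma~\ref{lem:interpolation} gives $\mu^j|D^j\psi_n|\le1$ on $[x-\mu,x+\mu]$, so $x$ is $n$-good. At most $2i_0$ indices remain, and the integrand is at most $2i_0/n$.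

\medskip\noindent\emph{Case 2: $z$ is a non-isolated fixed point.} Such points may form a set of positive measure. By \eqref{eq:flat}, $S_n(z)=n$, so $\mu=\mu_n(z)=R/n$; also $f^{-i}z=z$. Let $\zeta$ be given by Lemma~\ref{lem:interpolation} for $\Lambda=2R$ and $\eta=1$, and choose $\gamma>0$ with $2\gamma R\le\log2$ and $4\gamma R\le\zeta$. Since $\phi(z)=0$ and $\psi_1(z)=0$, there is $a>0$ with $|\psi_1(y)|\le\gamma|y-z|$ for $|y-z|\le a$. Let $n\ge2R/a$. If $|y-z|\le2R/n$, then $Df\le e^{2\gamma R/n}$ between $y$ and $z$, so $|f(y)-z|\le e^{2\gamma R/n}|y-z|$. By induction on $i$, every $y$ with $|y-z|\le R/n$ satisfies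
\[
|f^iy-z|\le\frac Rn\,e^{2\gamma Ri/n}\le\frac{2R}n,\qquad|\psi_i(y)|\le i\,\gamma\,\frac{2R}n\le2\gamma R\qquad(0\le i\le n).
\]
Hence on $[z-\mu,z+\mu]$ we have $Df^i\le2$, $S_n\le2n=2R/\mu$, and $\operatorname{osc}\psi_n\le4\gamma R\le\zeta$. By Lemma~\ref{lem:interpolation}, $z$ is $n$-good, and the integrand is $0$ for $n\ge2R/a$.

\medskip
This proves \eqref{eq:goal}. Therefore $\tau(f)\le C\varepsilon$ for every $\varepsilon\in(0,1)$, and $\tau(f)=0$. The proof of Theorem~\ref{thm:A} is complete. \hfill$\square$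

\begin{thebibliography}{9}

\bibitem{Cohen}
Michael P. Cohen, \emph{Maximal pseudometrics and distortion of circle diffeomorphisms}, arXiv:1901.01607 (2019).

\end{thebibliography}
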